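\title{Skew projective spaces determine their graded module categories}

\begin{abstract}
We prove Vitoria's conjecture: if the noncommutative projective schemes of two standard graded skew polynomial algebras $S_\alpha$ and $S_{\alpha'}$ are isomorphic, then their categories of graded modules are equivalent. The ground field is arbitrary. In fact every equivalence $\mathrm{QGr}\,S_\alpha\simeq\mathrm{QGr}\,S_{\alpha'}$ sends the twisting sheaves $\mathcal{O}(j)$ to $\mathcal{O}'(a+j)$ for a fixed integer $a$, and such an equivalence exists exactly when the products $\alpha_{ij}\alpha_{jl}\alpha_{li}$ agree up to a permutation of the variables. The proof uses Serre duality to control the shift by the number of variables, and a rigidity lemma that recognizes $\mathcal{O}$ among bundles by its Hilbert polynomial.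
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an arbitrary field, and all functors and equivalences are $k$-linear. Let $n\ge1$ and let $\alpha=(\alpha_{ij})\in M_n(k)$ satisfy $\alpha_{ii}=\alpha_{ij}\alpha_{ji}=1$ for all $i,j$. The \emph{standard graded skew polynomial algebra} attached to $\alpha$ is
\[
S_\alpha=k\langle x_1,\dots,x_n\rangle/(x_ix_j-\alpha_{ij}x_jx_i \mid 1\le i,j\le n),\qquad \deg x_i=1 .
\]
Let $\mathrm{GrMod}\,S_\alpha$ be the category of graded right $S_\alpha$-modules with degree-preserving homomorphisms, let $\mathrm{Tors}\,S_\alpha$ be the full subcategory of direct limits of finite-dimensional modules, and let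
\[
\pi:\mathrm{GrMod}\,S_\alpha\longrightarrow \mathrm{QGr}\,S_\alpha=\mathrm{GrMod}\,S_\alpha/\mathrm{Tors}\,S_\alpha
\]
be the Serre quotient. Write $M(j)$ for the shifted module with $M(j)_d=M_{j+d}$, and put $\mathcal{O}(j)=\pi S_\alpha(j)$ and $\mathcal{O}=\mathcal{O}(0)$. The \emph{noncommutative projective scheme} of $S_\alpha$ is the pair $\mathrm{Proj_{nc}}\,S_\alpha=(\mathrm{QGr}\,S_\alpha,\mathcal{O})$. When all $\alpha_{ij}$ equal $1$, this pair is the category of quasi-coherent sheaves on $\mathbb{P}^{n-1}$ with its structure sheaf. Let $S_{\alpha'}$ be a second such algebra, in $n'$ variables; primes denote the corresponding objects. The schemes $\mathrm{Proj_{nc}}\,S_\alpha$ and $\mathrm{Proj_{nc}}\,S_{\alpha'}$ are \emph{isomorphic} if there is an equivalence $F:\mathrm{QGr}\,S_\alpha\to\mathrm{QGr}\,S_{\alpha'}$ with $F(\mathcal{O})\cong\mathcal{O}'$.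

By a result of Zhang, if $\mathrm{GrMod}\,S_\alpha$ and $\mathrm{GrMod}\,S_{\alpha'}$ are equivalent, then $\mathrm{Proj_{nc}}\,S_\alpha$ and $\mathrm{Proj_{nc}}\,S_{\alpha'}$ are isomorphic. Vitoria's conjecture is the converse. We take the problem from Higashitani and Ueyama \cite{HU}; it is posed for an algebraically closed field of characteristic different from $2$. We prove the conjecture without these restrictions on $k$.

\begin{theorem}[Vitoria's conjecture]\label{thm:main}
If $\mathrm{Proj_{nc}}\,S_\alpha\cong\mathrm{Proj_{nc}}\,S_{\alpha'}$, then $\mathrm{GrMod}\,S_\alpha\simeq\mathrm{GrMod}\,S_{\alpha'}$.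
\end{theorem}

\begin{theorem}\label{thm:strong}
The following are equivalent:
\begin{itemize}
\item[(a)] $\mathrm{QGr}\,S_\alpha\simeq\mathrm{QGr}\,S_{\alpha'}$ (with no condition on structure sheaves);
\item[(b)] $\mathrm{Proj_{nc}}\,S_\alpha\cong\mathrm{Proj_{nc}}\,S_{\alpha'}$;
\item[(c)] $\mathrm{GrMod}\,S_\alpha\simeq\mathrm{GrMod}\,S_{\alpha'}$;
\item[(d)] $n=n'$ and there is a permutation $\sigma$ of $\{1,\dots,n\}$ with
\[
\alpha'_{\sigma(i)\sigma(j)}\,\alpha'_{\sigma(j)\sigma(l)}\,\alpha'_{\sigma(l)\sigma(i)}=\alpha_{ij}\,\alpha_{jl}\,\alpha_{li}\qquad\text{for all } i,j,l .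
\]
\end{itemize}
Moreover, for every equivalence $F:\mathrm{QGr}\,S_\alpha\to\mathrm{QGr}\,S_{\alpha'}$ there is $a\in\mathbb{Z}$ with $F(\mathcal{O}(j))\cong\mathcal{O}'(a+j)$ for all $j$. If $n\ge2$, then $F$ is isomorphic to the functor induced by an equivalence $\mathrm{GrMod}\,S_\alpha\to\mathrm{GrMod}\,S_{\alpha'}$.
\end{theorem}

A triple product with a repeated index equals $1$, and exchanging two indices inverts a triple product. So for $n=n'\le2$ condition (d) always holds; in particular one cannot hope to recover the algebra itself, since $k[x_1,x_2]$ and $k\langle x_1,x_2\rangle/(x_1x_2-qx_2x_1)$ have equivalent categories of graded modules. For $n=n'=3$ there is a single invariant $q=\alpha_{12}\alpha_{23}\alpha_{31}$, and (d) says $q'=q^{\pm1}$.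

\subsection*{What has to be recovered}
The pair $(\mathrm{QGr}\,S_\alpha,\mathcal{O})$ forgets the finite-dimensional modules, and it also forgets the shift functor $X\mapsto X(1)$. The second loss is the serious one. For $n\ge2$ we have $\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(b))=(S_\alpha)_{b-a}$, so the sequence of objects $\mathcal{O}(j)$ determines $\mathrm{GrMod}\,S_\alpha$ (Section~\ref{sec:reduction}), while the single object $\mathcal{O}$ only shows $\operatorname{Hom}(\mathcal{O},\mathcal{O})=k$. For general graded algebras the sequence cannot be reconstructed. The algebra $A=k[x,y]$ and its Veronese subalgebra $A'=k[x^2,xy,y^2]$, with generators placed in degree $1$, both give quasi-coherent sheaves on $\mathbb{P}^1$ with the structure sheaf, and $\mathcal{O}'(1)$ corresponds to $\mathcal{O}(2)$. Their graded module categories differ: the simple objects are the shifts $k(d)$, and $\sum_d\dim\operatorname{Ext}^1(k,k(d))$ is the number of algebra generators, which is $2$ for $A$ and $3$ for $A'$.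

Among skew polynomial algebras one expects more rigidity. On $\mathbb{P}^{n-1}$ the sheaves $\mathcal{O}(j)$ are exactly the line bundles, and each is singled out by its Hilbert polynomial. But $\mathrm{QGr}\,S_\alpha$ has no local rings and no tensor product with which to define line bundles, and Hilbert polynomials are defined through the very shift functor that an equivalence is not assumed to respect.

\subsection*{The method}
The main step is to show that an isomorphism $F$ of noncommutative projective schemes satisfies $F(\mathcal{O}(j))\cong\mathcal{O}'(j)$ for every $j$. Serre duality holds on both sides and involves the shift by $-n$. Using it once on each side shows that the dimensions of the Ext groups between $F\mathcal{O}(i)$ and $\mathcal{O}'(l)$ do not change when $i$ and $l$ both drop by $n$ (Section~\ref{sec:duality}). This has two consequences: $F\mathcal{O}(j)$ has the Hilbert polynomial of $\mathcal{O}'(j)$, and it is a \emph{bundle}, a cohomological substitute for a locally free sheaf (Section~\ref{sec:bundles}). A bundle with the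 Hilbert polynomial of $\mathcal{O}$ is $\mathcal{O}$; we prove this by hand for two variables (Section~\ref{sec:two}) and by induction on $n$, restricting to the hyperplane $x_n=0$, in general (Section~\ref{sec:rigidity}). Without the hypothesis $F(\mathcal{O})\cong\mathcal{O}'$, the Euler form on the Grothendieck group determines the top three coefficients of the Hilbert polynomial, and these suffice (Section~\ref{sec:K}). Condition (d) is extracted from the quadratic relations by conjugacy of maximal tori (Section~\ref{sec:triple}).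

\section{Graded modules and the quotient category}\label{sec:prelim}

Write $S=S_\alpha$ and $S'=S_{\alpha'}$. Modules are graded right modules unless called left modules; ``f.g.'' means finitely generated and ``f.d.'' means finite-dimensional over $k$. The subscript $\mathrm{Gr}$ marks Hom and Ext in $\mathrm{GrMod}$; without a subscript they are taken in $\mathrm{QGr}$. Put $M_{\ge m}=\bigoplus_{d\ge m}M_d$. Evaluation at the generator gives $\operatorname{Hom}_{\mathrm{Gr}}(S(b),M)=M_{-b}$. In particular $\operatorname{Hom}_{\mathrm{Gr}}(S(a),S(b))=S_{b-a}$, an element $s$ acting by left multiplication, and the composite of $s:S(a)\to S(b)$ with $m:S(b)\to M$ is $ms$. For a f.g.\ module $M$ put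
\[
\operatorname{Ext}^p_S(M,S)=\bigoplus_{u\in\mathbb{Z}}\operatorname{Ext}^p_{\mathrm{Gr}}(M,S(u)),\qquad M^\vee=\operatorname{Ext}^0_S(M,S);
\]
these are graded left modules. The same notation is used for left modules $M$.

\subsection*{The algebra}
The algebra $S$ is an iterated Ore extension; it is Koszul and AS-regular of dimension $n$ with Gorenstein parameter $n$. We use the following standard consequences. They hold for left modules too, because $S^{\mathrm{op}}$ is the skew polynomial algebra of the transposed matrix.
\begin{itemize}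
\item[(S1)] $S$ is a left and right noetherian domain, and the monomials $x^a=x_1^{a_1}\cdots x_n^{a_n}$ form a basis; so $\dim S_j=\binom{j+n-1}{n-1}$ for $j\ge0$.
\item[(S2)] The trivial module $k=S/S_{\ge1}$ has a \emph{Koszul resolution}
\[
0\to S(-n)\to S(-n+1)^{n}\to\cdots\to S(-p)^{\binom np}\to\cdots\to S\to k\to0 .
\]
\item[(S3)] $\operatorname{Ext}^i_{\mathrm{Gr}}(k,S(j))$ is $k$ if $(i,j)=(n,-n)$ and $0$ otherwise.
\item[(S4)] Every f.g.\ module has a resolution of length at most $n$ by f.g.\ graded free modules.
\end{itemize}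
Facts (S2)--(S4) reduce to the commutative case as follows. We have $x^ax^b=\beta(a,b)x^{a+b}$ with $\beta(a,b)=\prod_{i>j}\alpha_{ij}^{a_ib_j}$, which is multiplicative in each of $a,b\in\mathbb{Z}^n$. If $N$ is a $\mathbb{Z}^n$-graded module over the commutative polynomial ring, the rule $m\cdot x^b=\beta(a,b)\,mx^b$ for $m\in N_a$ makes $N$ a $\mathbb{Z}^n$-graded right $S$-module. This is an isomorphism between the categories of $\mathbb{Z}^n$-graded modules, and it preserves $k$ and the free module on a generator of any given multidegree. It therefore transports the commutative Koszul resolution, giving (S2), and the $\mathbb{Z}^n$-graded Ext groups from $k$ to free modules, giving (S3) after summing over multidegrees. The left version of (S2) gives $\operatorname{Tor}^S_i(M,k)=0$ for $i>n$, so minimal free resolutions have length at most $n$, which is (S4).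

Two consequences are used repeatedly.
\begin{itemize}
\item[(S5)] The $n$ entries of the map $S(-n)\to S(-n+1)^n$ in (S2) form a basis of $S_1$.
\item[(S6)] If $T$ is f.d., then $\operatorname{Ext}^i_{\mathrm{Gr}}(T,S(j))=0$ for $i\ne n$ and $\dim\operatorname{Ext}^n_{\mathrm{Gr}}(T,S(j))=\dim T_{-n-j}$. In particular $\operatorname{Ext}^i_S(T,S)$ is f.d.\ for all $i$.
\end{itemize}
For (S5): the left module $\operatorname{Ext}^n_S(k,S)$ is a shift of $S$ modulo the left ideal generated by the entries, and it is one-dimensional by (S3), so the entries span $S_1$. For (S6): $T$ has a finite filtration with quotients $k(-d)$, for which the claim is (S3), and the long exact sequences reduce to short exact sequences of $\operatorname{Ext}^n$ groups.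

\subsection*{The quotient category}
The category $\mathrm{QGr}\,S$ has the same objects as $\mathrm{GrMod}\,S$, and $\operatorname{Hom}(\pi M,\pi N)=\varinjlim\operatorname{Hom}_{\mathrm{Gr}}(M',N/N')$, the limit over submodules $M'\subset M$, $N'\subset N$ with $M/M'$ and $N'$ in $\mathrm{Tors}\,S$. It is an abelian category with enough injectives, so Ext groups are defined and preserved by equivalences. The functor $\pi$ is exact, commutes with direct limits and kills exactly $\mathrm{Tors}\,S$; every subobject of $\pi M$ is $\pi$ of a submodule. An exact functor between graded module categories that maps torsion modules to torsion modules induces an exact functor between the quotients, and natural transformations between such functors descend as well. The shift is an example; it gives autoequivalences $X\mapsto X(t)$.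

Let $\mathrm{qgr}\,S$ be the full subcategory of noetherian objects of $\mathrm{QGr}\,S$. These are the objects $\pi M$ with $M$ f.g.: such an object is noetherian by (S1), and a noetherian object $\pi N$ is the union of the $\pi M$ over f.g.\ submodules $M\subset N$, hence equals one of them. The subcategory $\mathrm{qgr}\,S$ is closed under subobjects, quotients and extensions, and equivalences preserve it. Put
\[
H^i(X)=\operatorname{Ext}^i(\mathcal{O},X),\qquad h^i(X)=\dim_kH^i(X),
\]
so that $\operatorname{Ext}^i(\mathcal{O}(a),X)=H^i(X(-a))$. Ext groups of negative degree are $0$.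

We use two facts from Artin and Zhang \cite{AZ}. First, for $M$ f.g.\ and $N$ arbitrary \cite[Prop.~7.2]{AZ},
\begin{equation}\label{eq:AZ}
\operatorname{Ext}^i(\pi M,\pi N)=\varinjlim_m\operatorname{Ext}^i_{\mathrm{Gr}}(M_{\ge m},N).
\end{equation}
Second, the functor $\omega X=\bigoplus_d\operatorname{Hom}(\mathcal{O}(-d),X)$, with $S$ acting by composition with the maps $\pi(s)$, is right adjoint to $\pi$ and satisfies $\pi\omega\cong\mathrm{id}$.

\begin{remark}\label{rem:one}
For $n=1$ we have $S=k[x]$, and $M\mapsto(M[x^{-1}])_0$ induces an equivalence from $\mathrm{QGr}\,S$ to the category of $k$-vector spaces that sends every $\mathcal{O}(j)$ to the simple object $k$. Most statements below assume $n\ge2$; this remark settles the remaining case.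
\end{remark}

\section{Cohomology and Hilbert polynomials}\label{sec:cohomology}

In this section $n\ge2$. The cohomology of the $\mathcal{O}(j)$ has the same dimensions as on $\mathbb{P}^{n-1}$.

\begin{proposition}\label{prop:coh}
The functor $\pi$ induces $\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(b))=S_{b-a}$. Moreover $h^i(\mathcal{O}(j))=0$ for $i\ne0,n-1$, and $h^{n-1}(\mathcal{O}(j))=\dim S_{-n-j}$.
\end{proposition}

\begin{proof}
Let $T_m=S/S_{\ge m}$ and apply $\operatorname{Hom}_{\mathrm{Gr}}(-,S(j))$ to $0\to S_{\ge m}\to S\to T_m\to0$. Since $n\ge2$, (S6) kills $\operatorname{Ext}^0$ and $\operatorname{Ext}^1$ of $T_m$, so $S_j=\operatorname{Hom}_{\mathrm{Gr}}(S,S(j))=\operatorname{Hom}_{\mathrm{Gr}}(S_{\ge m},S(j))$ for all $m$; by \eqref{eq:AZ}, $H^0(\mathcal{O}(j))=S_j$. For $i\ge1$ we get $\operatorname{Ext}^i_{\mathrm{Gr}}(S_{\ge m},S(j))=\operatorname{Ext}^{i+1}_{\mathrm{Gr}}(T_m,S(j))$, which vanishes unless $i=n-1$ and then has dimension $\dim(T_m)_{-n-j}$. The transition maps $\operatorname{Ext}^n_{\mathrm{Gr}}(T_m,S(j))\to\operatorname{Ext}^n_{\mathrm{Gr}}(T_{m+1},S(j))$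 are injective, because $\operatorname{Ext}^{n-1}_{\mathrm{Gr}}(S_{\ge m}/S_{\ge m+1},S(j))=0$. For $m>-n-j$ both sides have dimension $\dim S_{-n-j}$, so the limit has this dimension.
\end{proof}

We read $\binom{t+n-1}{n-1}$ as the polynomial $(t+1)(t+2)\cdots(t+n-1)/(n-1)!$.

\begin{proposition}\label{prop:hilb}
Let $X=\pi M$ with $M$ f.g.
\begin{itemize}
\item[(i)] $h^i(X)<\infty$ for all $i$, and $H^i(X)=0$ for $i\ge n$.
\item[(ii)] For $t\gg0$ we have $H^i(X(t))=0$ for all $i>0$, and $M_t\to H^0(X(t))$ is bijective.
\item[(iii)] The function $P_X(t)=\sum_i(-1)^ih^i(X(t))$ on $\mathbb{Z}$ is a polynomial of degree at most $n-1$. It is additive on short exact sequences, $P_{X(a)}(t)=P_X(t+a)$, and $P_{\mathcal{O}}(t)=\binom{t+n-1}{n-1}$.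
\item[(iv)] If $P_X=0$, then $X=0$.
\end{itemize}
\end{proposition}

\begin{proof}
For (i) and (ii) use induction on the length of a finite free resolution of $M$, which exists by (S4). Free modules are covered by Proposition~\ref{prop:coh}. Otherwise there is a sequence $0\to M'\to Q\to M\to0$ with $Q$ f.g.\ free and $M'$ of shorter resolution. The exact sequences $H^i(\pi Q(t))\to H^i(X(t))\to H^{i+1}(\pi M'(t))$ give (i) and the vanishing in (ii). For $t\gg0$ the sequence $0\to H^0(\pi M'(t))\to H^0(\pi Q(t))\to H^0(X(t))\to0$ is exact and its first two terms are $M'_t$ and $Q_t$, so the third is $M_t$.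

(iii) Additivity follows from the long exact sequence and (i). By Proposition~\ref{prop:coh}, $P_{\mathcal{O}}(t)=\dim S_t+(-1)^{n-1}\dim S_{-n-t}$. This is $\binom{t+n-1}{n-1}$ for $t\ge0$, it is $0$ for $-n<t<0$, and for $t\le-n$ it is $(-1)^{n-1}(-t-1)\cdots(-t-n+1)/(n-1)!$; in each range it agrees with the polynomial. A finite free resolution writes $P_X$ as an alternating sum of polynomials $P_{\mathcal{O}}(t+a)$.

(iv) By (ii), $\dim M_t=P_X(t)=0$ for $t\gg0$, so $M$ is f.d.
\end{proof}

We call $P_X$ the \emph{Hilbert polynomial} of $X$. By (ii), $P_X(t)=h^0(X(t))=\dim M_t$ for $t\gg0$; the definition by Euler characteristics makes it available for every $t$.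

\section{From the sheaves $\mathcal{O}(j)$ to graded modules}\label{sec:reduction}

A graded module is a family of spaces $M_{-b}$ with maps $M_{-b}\otimes S_{b-a}\to M_{-a}$. The definition never compares the copy of $S_e$ acting on one degree with the copy acting on another. So to transport modules one does not need an algebra isomorphism.

\begin{definition}
Let $A$ and $A'$ be graded $k$-algebras. A \emph{compatible family} from $A$ to $A'$ consists of linear isomorphisms $f_{ab}:A_{b-a}\to A'_{b-a}$, for $a,b\in\mathbb{Z}$, such that $f_{aa}(1)=1$ and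
\begin{equation}\label{eq:family}
f_{ac}(ts)=f_{bc}(t)\,f_{ab}(s)\qquad\text{for } s\in A_{b-a},\ t\in A_{c-b}.
\end{equation}
\end{definition}

\begin{lemma}\label{lem:family}
A compatible family defines an equivalence $\Phi:\mathrm{GrMod}\,A\to\mathrm{GrMod}\,A'$: the module $\Phi M$ is the graded vector space $M$ with the action $m\cdot f_{ab}(s)=ms$ for $m\in M_{-b}$, $s\in A_{b-a}$, and $\Phi$ is the identity on morphisms.
\end{lemma}

\begin{proof}
For $m\in M_{-c}$ we have $(m\cdot f_{bc}(t))\cdot f_{ab}(s)=(mt)s=m\cdot f_{ac}(ts)=m\cdot(f_{bc}(t)f_{ab}(s))$, and $m\cdot1=m$. A degree-preserving linear map is $A$-linear if and only if it is $A'$-linear for the new actions. The maps $f_{ab}^{-1}$ form a compatible family from $A'$ to $A$ that defines the inverse functor.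
\end{proof}

Since $\Phi$ does not change underlying graded vector spaces, for $A=S$ and $A'=S'$ it matches $\mathrm{Tors}\,S$ with $\mathrm{Tors}\,S'$ and induces an equivalence $\bar\Phi$ of the quotients with $\bar\Phi\pi=\pi'\Phi$.

\begin{proposition}\label{prop:reduction}
Let $n,n'\ge2$ and let $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ be an equivalence with $F\mathcal{O}(j)\cong\mathcal{O}'(j)$ for all $j$. Then there is a compatible family from $S$ to $S'$, and the resulting equivalence $\Phi:\mathrm{GrMod}\,S\to\mathrm{GrMod}\,S'$ satisfies $\bar\Phi\cong F$.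
\end{proposition}

\begin{proof}
Choose isomorphisms $\theta_j:F\mathcal{O}(j)\to\mathcal{O}'(j)$. Identify $S_{b-a}$ with $\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(b))$ by Proposition~\ref{prop:coh}, likewise for $S'$, and put $f_{ab}(s)=\theta_bF(s)\theta_a^{-1}$. These maps are bijective because $F$ is fully faithful, and \eqref{eq:family} holds because $F$ respects composition. For $X\in\mathrm{QGr}\,S$ define
\[
\gamma:(\omega X)_{-b}=\operatorname{Hom}(\mathcal{O}(b),X)\longrightarrow\operatorname{Hom}(\mathcal{O}'(b),FX)=(\omega'FX)_{-b},\qquad \gamma(m)=F(m)\theta_b^{-1}.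
\]
This is bijective and natural in $X$, and $\gamma(ms)=F(m)F(s)\theta_a^{-1}=\gamma(m)f_{ab}(s)$ for $s\in S_{b-a}$. So $\gamma$ is an isomorphism of $S'$-modules $\Phi\omega X\cong\omega'FX$. Therefore $\bar\Phi X\cong\bar\Phi\pi\omega X=\pi'\Phi\omega X\cong\pi'\omega'FX\cong FX$, naturally in $X$.
\end{proof}

Theorem~\ref{thm:main} is thus reduced to recognizing the objects $F\mathcal{O}(j)$. Compatible families also produce the equivalences predicted by condition (d).

\begin{proposition}\label{prop:dc}
In Theorem~\ref{thm:strong}, \textup{(d)} implies \textup{(c)}.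
\end{proposition}

\begin{proof}
After renumbering the variables of $S'$ we may take $\sigma=\mathrm{id}$. Put $c_{ij}=\alpha'_{ij}/\alpha_{ij}$ and $b_i=c_{in}$. Then $c_{ni}=c_{in}^{-1}$ and $c_{ij}c_{jn}c_{ni}=1$, so $c_{ij}=b_i/b_j$. Let $\tau$ be the automorphism of $S$ with $\tau(x_i)=b_i^{-1}x_i$. The \emph{Zhang twist} $S^\tau$ is the graded space $S$ with the product $t*s=t\,\tau^{\deg t}(s)$. In it,
\[
x_i*x_j=b_j^{-1}x_ix_j=b_j^{-1}\alpha_{ij}\,x_jx_i=\alpha_{ij}b_ib_j^{-1}\,x_j*x_i=\alpha'_{ij}\,x_j*x_i .
\]
So there is a homomorphism $S'\to S^\tau$; it sends monomials to nonzero multiples of monomials and hence is an isomorphism. The equivalence $\mathrm{GrMod}\,S^\tau\simeq\mathrm{GrMod}\,S$ is \cite[Thm.~3.1]{Zhang}. In our terms, $f_{ab}=\tau^{-b}$ is a compatible family from $S^\tau$ to $S$, since $\tau^{-c}(t*s)=\tau^{-c}(t)\,\tau^{-b}(s)$ when $\deg t=c-b$.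
\end{proof}

\section{Serre duality and periodicity}\label{sec:duality}

We need Serre duality only on the level of dimensions, and only when one argument is a twisting sheaf.

\begin{lemma}[Serre duality]\label{lem:serre}
Let $n\ge2$. For $Y\in\mathrm{qgr}\,S$ and all $i,p\in\mathbb{Z}$,
\[
\dim\operatorname{Ext}^p(\mathcal{O}(i),Y)=\dim\operatorname{Ext}^{n-1-p}(Y,\mathcal{O}(i-n))<\infty .
\]
\end{lemma}

\begin{proof}
Replacing $Y$ by $Y(-i)$ we may take $i=0$. Finiteness of the left side is Proposition~\ref{prop:hilb}(i). Fix an isomorphism $\operatorname{tr}:H^{n-1}(\mathcal{O}(-n))\to k$ and define, naturally in $Y$,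
\[
\eta_Y:H^{n-1}(Y)\to\operatorname{Hom}(Y,\mathcal{O}(-n))^*,\qquad \eta_Y(e)(g)=\operatorname{tr}(g_*e),
\]
where $*$ as a superscript is the $k$-dual.

\emph{Step 1: $\eta_{\mathcal{O}(j)}$ is an isomorphism.} Both sides have dimension $\dim S_{-n-j}$, so we may assume $j\le-n$, and it suffices to find for each $e\ne0$ in $H^{n-1}(\mathcal{O}(j))$ an element $s\in S_{-n-j}$ with $s_*e\ne0$. For $j=-n$ take $s=1$. For $j<-n$ we claim that $y_*e\ne0$ in $H^{n-1}(\mathcal{O}(j+1))$ for some $y\in S_1$; induction then gives $s'$ with $s'_*y_*e\ne0$, and $s=s'y$ works. Shift (S2) by $j+n$ and apply $\pi$. The result is an exact sequence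
\[
0\to\mathcal{O}(j)\to K_1\to\cdots\to K_n\to0,\qquad K_p=\mathcal{O}(j+p)^{\binom np},
\]
whose first map has entries in $S_1$. Let $Z_p$ be the image of $K_{p-1}\to K_p$ for $p\ge2$, so that $Z_n=K_n$. For $2\le p\le n-1$ we have $0<n-p<n-1$, hence $H^{n-p}(K_p)=0$, and the sequence $0\to Z_p\to K_p\to Z_{p+1}\to0$ gives a surjection $H^{n-p-1}(Z_{p+1})\to H^{n-p}(Z_p)$. So $H^{n-2}(Z_2)$ is a quotient of $H^0(Z_n)=S_{j+n}=0$. The sequence $0\to\mathcal{O}(j)\to K_1\to Z_2\to0$ now shows that $H^{n-1}(\mathcal{O}(j))\to H^{n-1}(K_1)$ is injective. Its components are maps $y_*$ with $y$ in the basis of $S_1$ from (S5), and the claim follows.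

\emph{Step 2: $\eta_Y$ is an isomorphism for all $Y$.} The source of $\eta$ is right exact in $Y$ because $H^n$ vanishes on $\mathrm{qgr}\,S$, and the target is right exact because $\operatorname{Hom}(-,\mathcal{O}(-n))$ is left exact. Apply both to a presentation of $Y$ by finite sums of sheaves $\mathcal{O}(a)$ and use Step 1.

\emph{Step 3: dimension shifting.} For $q\ge0$ put $T_q(Y)=H^{n-1-q}(Y)$ and $U_q(Y)=\operatorname{Ext}^q(Y,\mathcal{O}(-n))^*$. A short exact sequence $0\to Y'\to L\to Y\to0$ gives exact sequences $T_q(L)\to T_q(Y)\to T_{q-1}(Y')\to T_{q-1}(L)$ for $q\ge1$, and the same for $U$. Writing $Y=\pi M=\pi M_{\ge1}$, we can choose $L$ to be a finite sum of sheaves $\mathcal{O}(-a)$ with $a\ge1$. For $q>0$ and $a\ge1$, Proposition~\ref{prop:coh} gives $T_q(\mathcal{O}(-a))=0$, since only $H^0(\mathcal{O}(-a))=S_{-a}$ could contribute, and $U_q(\mathcal{O}(-a))=H^q(\mathcal{O}(a-n))^*=0$, since only $q=n-1$ could contribute and $h^{n-1}(\mathcal{O}(a-n))=\dim S_{-a}$. Hence $T_1(Y)$ and $U_1(Y)$ are the kernels of $T_0(Y')\to T_0(L)$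 and $U_0(Y')\to U_0(L)$, which $\eta$ identifies, while $T_q(Y)\cong T_{q-1}(Y')$ and $U_q(Y)\cong U_{q-1}(Y')$ for $q\ge2$. By induction $T_q(Y)\cong U_q(Y)$ for all $q\ge0$. This is the claim for $p=n-1-q\le n-1$. For $p\ge n$ both sides vanish by Proposition~\ref{prop:hilb}(i).
\end{proof}

\begin{corollary}\label{cor:dim}
For $X,Y\in\mathrm{qgr}\,S$ the spaces $\operatorname{Ext}^i(X,Y)$ are f.d., and they vanish for $i\ge n$. If $\mathrm{QGr}\,S\simeq\mathrm{QGr}\,S'$, then $n=n'$.
\end{corollary}

\begin{proof}
Let $n\ge2$. For $Y=\mathcal{O}(a)$ the first statement is Lemma~\ref{lem:serre}; for general $Y$ use induction on the length of a free resolution as in Proposition~\ref{prop:hilb}. Since $\operatorname{Ext}^{n-1}(\mathcal{O},\mathcal{O}(-n))\ne0$, the number $n-1$ is the largest $i$ such that $\operatorname{Ext}^i(X,Y)\ne0$ for some noetherian $X,Y$. All of this also holds for $n=1$ by Remark~\ref{rem:one}. An equivalence preserves this number.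
\end{proof}

An equivalence $F$ need not commute with shifts, but duality is available on both sides. For a pair $F\mathcal{O}(i)$, $\mathcal{O}'(l)$, duality over $S$ shifts the first object by $-n$ and swaps the arguments; duality over $S'$ shifts the second and swaps them back.

\begin{lemma}[Periodicity]\label{lem:period}
Let $n=n'\ge2$ and let $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ be an equivalence. For all $i,l,p$:
\begin{itemize}
\item[(i)] $\dim\operatorname{Ext}^p(F\mathcal{O}(i),\mathcal{O}'(l))=\dim\operatorname{Ext}^p(F\mathcal{O}(i-n),\mathcal{O}'(l-n))$;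
\item[(ii)] $\dim\operatorname{Ext}^p(\mathcal{O}'(l),F\mathcal{O}(i))=\dim\operatorname{Ext}^p(\mathcal{O}'(l-n),F\mathcal{O}(i-n))$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $e^p=\dim\operatorname{Ext}^p$ and $q=n-1-p$, and let $F^{-1}$ be a quasi-inverse. Marking each use of Lemma~\ref{lem:serre} by its algebra, we have for (i)
\begin{align*}
e^p(F\mathcal{O}(i),\mathcal{O}'(l))&=e^p(\mathcal{O}(i),F^{-1}\mathcal{O}'(l))\overset{S}{=}e^q(F^{-1}\mathcal{O}'(l),\mathcal{O}(i-n))\\
&=e^q(\mathcal{O}'(l),F\mathcal{O}(i-n))\overset{S'}{=}e^p(F\mathcal{O}(i-n),\mathcal{O}'(l-n)),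
\end{align*}
and for (ii)
\begin{align*}
e^p(\mathcal{O}'(l),F\mathcal{O}(i))&\overset{S'}{=}e^q(F\mathcal{O}(i),\mathcal{O}'(l-n))=e^q(\mathcal{O}(i),F^{-1}\mathcal{O}'(l-n))\\
&\overset{S}{=}e^p(F^{-1}\mathcal{O}'(l-n),\mathcal{O}(i-n))=e^p(\mathcal{O}'(l-n),F\mathcal{O}(i-n)).\qedhere
\end{align*}
\end{proof}

The hypothesis $F\mathcal{O}\cong\mathcal{O}'$ of Theorem~\ref{thm:main} enters only through the next statement.

\begin{corollary}\label{cor:pointed}
If in addition $F\mathcal{O}\cong\mathcal{O}'$, then $h^p\big((F\mathcal{O}(j))(nm)\big)=h^p(\mathcal{O}(j+nm))$ for all $j,m,p$, and $X=(F\mathcal{O}(j))(-j)$ has Hilbert polynomial $\binom{t+n-1}{n-1}$.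
\end{corollary}

\begin{proof}
Iterating Lemma~\ref{lem:period}(ii), upward or downward according to the sign of $m$,
\[
\dim\operatorname{Ext}^p(\mathcal{O}'(-nm),F\mathcal{O}(j))=\dim\operatorname{Ext}^p(\mathcal{O}',F\mathcal{O}(j+nm))=\dim\operatorname{Ext}^p(F\mathcal{O},F\mathcal{O}(j+nm)).
\]
The left side is $h^p((F\mathcal{O}(j))(nm))$ and the right side is $h^p(\mathcal{O}(j+nm))$. So the polynomials $P_{F\mathcal{O}(j)}(t)$ and $\binom{t+j+n-1}{n-1}$ agree at all multiples of $n$, hence are equal.
\end{proof}

\section{Two variables}\label{sec:two}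

For $n=2$ the main step can now be finished directly. Here $P_{\mathcal{O}}(t)=t+1$, and $P_X=h^0-h^1$ has only two terms, so a positive value of $P_X$ produces a section.

\begin{lemma}\label{lem:two}
Let $n=2$ and $X\in\mathrm{qgr}\,S$. If $P_X(t)=t+1$ and $H^0(X(t_0))=0$ for some $t_0$, then $X\cong\mathcal{O}$.
\end{lemma}

\begin{proof}
Since $h^0(X)-h^1(X)=P_X(0)=1$, there is a nonzero $s:\mathcal{O}\to X$. Suppose $s$ is not a monomorphism. Its image is $W=\pi(S/I)$ for a graded right ideal $I\ne0$. If $0\ne w\in I_d$, then $wS\cong S(-d)$, so $\dim(S/I)_t\le(t+1)-(t-d+1)=d$ for $t\ge d$. Thus $P_W$ is bounded for large $t$, hence a constant $c\ge0$, and $c>0$ because $W\ne0$. Then $h^0(X(t))\ge h^0(W(t))\ge P_W(t)=c$ for every $t$, contradicting $H^0(X(t_0))=0$. So $s$ is a monomorphism. Its cokernel has Hilbert polynomial $0$ and vanishes by Proposition~\ref{prop:hilb}(iv).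
\end{proof}

Let $n=n'=2$ and $F\mathcal{O}\cong\mathcal{O}'$. By Corollary~\ref{cor:pointed}, $X=(F\mathcal{O}(j))(-j)$ has $P_X(t)=t+1$ and $h^0(X(j+2m))=\dim S_{j+2m}=0$ for $m\ll0$. Lemma~\ref{lem:two} gives $F\mathcal{O}(j)\cong\mathcal{O}'(j)$.

The vanishing hypothesis cannot be dropped: $\mathcal{O}(-1)\oplus\pi(S/x_2S)$ has Hilbert polynomial $t+1$ as well, and it has sections in every twist because $P_{\pi(S/x_2S)}=1$. For $n\ge3$ both halves of the argument break. The value $P_X(0)=1$ might come from $h^2(X)$ instead of $h^0(X)$, and a positive Euler characteristic of $W(t)$ no longer forces sections. Moreover, Corollary~\ref{cor:pointed} describes the cohomology of $X$ only in twists congruent to $j$ modulo $n$, which in general misses the twist $0$. What is needed is a condition that can be tested along an arithmetic progression, that makes sections injective, and that passes to a hyperplane, so that induction reduces to Lemma~\ref{lem:two}.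

\section{Bundles}\label{sec:bundles}

In this section $n\ge2$.

\begin{definition}
An object $X\in\mathrm{qgr}\,S$ is a \emph{bundle} if $H^i(X(t))=0$ for all $i<n-1$ and all $t\ll0$.
\end{definition}

The sheaves $\mathcal{O}(a)$ are bundles by Proposition~\ref{prop:coh}, and shifts of bundles are bundles. For $n=2$ the condition reads $H^0(X(t))=0$ for $t\ll0$.

\begin{lemma}\label{lem:bundle}
Let $X=\pi M$ with $M$ f.g., and let $E^p=\operatorname{Ext}^p_S(M,S)$. The following are equivalent:
\begin{itemize}
\item[(i)] $X$ is a bundle;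
\item[(ii)] $\operatorname{Ext}^p(X,\mathcal{O}(u))=0$ for all $p>0$ and $u\gg0$;
\item[(iii)] for each $p>0$ there are arbitrarily large $u$ with $\operatorname{Ext}^p(X,\mathcal{O}(u))=0$;
\item[(iv)] $E^p$ is f.d.\ for all $p>0$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:serre}, $h^i(X(t))=\dim\operatorname{Ext}^{n-1-i}(X,\mathcal{O}(-t-n))$, so (i) and (ii) are equivalent, and (ii) implies (iii). Let $M$ live in degrees $\ge d_0$ and let $u>-n-d_0$. By (S6), $\operatorname{Ext}^i_{\mathrm{Gr}}(M/M_{\ge m},S(u))=0$ for all $i$ and $m$, so $\operatorname{Ext}^p_{\mathrm{Gr}}(M,S(u))=\operatorname{Ext}^p_{\mathrm{Gr}}(M_{\ge m},S(u))$, and \eqref{eq:AZ} gives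
\[
\operatorname{Ext}^p(X,\mathcal{O}(u))=E^p_u\qquad(u>-n-d_0).
\]
The left module $E^p$ is a cohomology module of the dual of a finite free resolution of $M$, so it is f.g., and it is $0$ for $p>n$. If it is generated in degrees $\le u_0$, then $E^p_{u+1}=S_1E^p_u$ for $u\ge u_0$, because $S$ is generated in degree $1$. So one vanishing $E^p_u=0$ with $u\ge u_0$ forces vanishing in all higher degrees, and (iii) implies (iv). Finally (iv) implies (ii) by the displayed formula.
\end{proof}

In the commutative case, (iv) says that $M$ has no higher Ext into $S$ after localizing at any prime other than $S_{\ge1}$; together with finite projective dimension this means that $X$ is locally free. Condition (iii) is the one that periodicity can verify.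

\begin{corollary}\label{cor:Fbundle}
Let $n=n'\ge2$ and let $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ be any equivalence. Then $F\mathcal{O}(j)$ is a bundle for every $j$.
\end{corollary}

\begin{proof}
Let $Z=F^{-1}\mathcal{O}'\in\mathrm{qgr}\,S$. Iterating Lemma~\ref{lem:period}(i),
\[
\dim\operatorname{Ext}^p(F\mathcal{O}(j),\mathcal{O}'(nm))=\dim\operatorname{Ext}^p(F\mathcal{O}(j-nm),\mathcal{O}')=h^p(Z(nm-j)),
\]
and this is $0$ for $p>0$ and $m\gg0$ by Proposition~\ref{prop:hilb}(ii). Apply Lemma~\ref{lem:bundle}(iii).
\end{proof}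

Next we show that bundles are torsion-free in a strong sense. The obstruction is the kernel of the biduality map $M\to M^{\vee\vee}$, and we express it through the modules $E^p$.

\begin{lemma}\label{lem:embed}
A bundle $X$ embeds into a finite direct sum $\bigoplus_i\mathcal{O}(a_i)$. Every nonzero morphism $\mathcal{O}\to X$ is a monomorphism.
\end{lemma}

\begin{proof}
Let $X=\pi M$ and let $Q_\bullet\to M$ be a resolution by f.g.\ free modules with $Q_p=0$ for $p>n$. The complex $Q_0^\vee\to Q_1^\vee\to\cdots$ has cohomology $M^\vee$ in degree $0$ and $E^p$ in degree $p\ge1$. For $p\ge1$ let $B^p\subset Q_p^\vee$ be the image of $Q_{p-1}^\vee$ and put $W^p=Q_p^\vee/B^p$.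

Dualizing $0\to M^\vee\to Q_0^\vee\to B^1\to0$ and $0\to B^1\to Q_1^\vee\to W^1\to0$ gives exact sequences
\[
0\to(B^1)^\vee\to Q_0\to M^{\vee\vee},\qquad Q_1\to(B^1)^\vee\to\operatorname{Ext}^1_S(W^1,S)\to0 .
\]
The map $Q_0\to M^{\vee\vee}$ is $Q_0\to M$ followed by biduality, and $Q_1\to(B^1)^\vee\to Q_0$ is the differential. Hence $\ker(M\to M^{\vee\vee})=(B^1)^\vee/\operatorname{im}Q_1\cong\operatorname{Ext}^1_S(W^1,S)$.

We show by descending induction on $p\ge1$ that $\operatorname{Ext}^p_S(W^p,S)$ is f.d., starting from $W^{n+1}=0$. The sequence $0\to B^{p+1}\to Q_{p+1}^\vee\to W^{p+1}\to0$ gives $\operatorname{Ext}^p_S(B^{p+1},S)\cong\operatorname{Ext}^{p+1}_S(W^{p+1},S)$, which is f.d.\ by induction. The sequence $0\to E^p\to W^p\to B^{p+1}\to0$ places $\operatorname{Ext}^p_S(W^p,S)$ between $\operatorname{Ext}^p_S(B^{p+1},S)$ and $\operatorname{Ext}^p_S(E^p,S)$, and the latter is f.d.\ by Lemma~\ref{lem:bundle}(iv) and (S6) for left modules.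

So $M\to M^{\vee\vee}$ has f.d.\ kernel. The left module $M^\vee\subset Q_0^\vee$ is f.g.; a surjection $Q\to M^\vee$ from a f.g.\ free left module embeds $M^{\vee\vee}$ into the f.g.\ free module $Q^\vee$. Applying $\pi$ to $M\to Q^\vee$ gives the embedding. If $\mathcal{O}\to X$ is nonzero, some component $\mathcal{O}\to\mathcal{O}(a_i)$ is nonzero. By Proposition~\ref{prop:coh} it is left multiplication by a nonzero element of the domain $S$, hence a monomorphism, and so is $\mathcal{O}\to X$.
\end{proof}

\section{Hyperplane sections and rigidity}\label{sec:rigidity}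

Let $n\ge2$, $x=x_n$ and $\bar S=S/xS$, a skew polynomial algebra in $n-1$ variables with quotient functor $\bar\pi$ and structure sheaf $\mathcal{O}_{\bar S}$. We want the analog of $0\to X(-1)\to X\to X|_H\to0$. The element $x$ is not central, so $m\mapsto mx$ is not $S$-linear; but $x$ is normal, and a twist repairs this.

Let $\varphi$ be the automorphism of $S$ with $\varphi(x_i)=\alpha_{in}x_i$. Then $sx=x\varphi(s)$ for all $s$, and $xS=Sx$. For a module $M$ let $\Theta M$ be $M$ with the action $m*s=m\varphi^{-1}(s)$. This induces an autoequivalence $\Theta$ of $\mathrm{QGr}\,S$ commuting with shifts, and $s\mapsto\varphi^{-1}(s)$ is an isomorphism $S\to\Theta S$. Therefore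
\begin{equation}\label{eq:theta}
h^i(\Theta X(t))=\dim\operatorname{Ext}^i(\Theta\mathcal{O},\Theta X(t))=h^i(X(t)).
\end{equation}
Since $(m*s)x=m\varphi^{-1}(s)x=(mx)s$, the map $m\mapsto mx$ is a homomorphism $\Theta M(-1)\to M$, natural in $M$. It descends to a natural morphism $\mu_X:\Theta X(-1)\to X$. For $X=\pi M$ its cokernel is $\bar X=\pi(M/Mx)$, and $M/Mx$ is an $\bar S$-module. Restriction of scalars induces an exact functor $\iota:\mathrm{QGr}\,\bar S\to\mathrm{QGr}\,S$ that commutes with shifts and sends $\bar\pi N$ to $\pi N$. Thus $\bar X=\iota Y$ with $Y=\bar\pi(M/Mx)$, and $\bar{\mathcal{O}}=\iota\mathcal{O}_{\bar S}$.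

If $X$ is a bundle, then $\mu_X$ is a monomorphism. Indeed, let $\epsilon:X\to L$ be an embedding into a sum of twisting sheaves (Lemma~\ref{lem:embed}); $\mu_L$ is a monomorphism because $S$ is a domain, and $\epsilon\mu_X=\mu_L\circ\Theta\epsilon(-1)$. So a bundle has exact sequences
\begin{equation}\label{eq:hyper}
0\to\Theta X(t-1)\to X(t)\to\bar X(t)\to0 .
\end{equation}

\begin{lemma}\label{lem:restrict}
For every graded $\bar S$-module $N$ and all $i$, we have $H^i(\pi N)\cong H^i(\bar\pi N)$, where the left side is computed in $\mathrm{QGr}\,S$ and the right side in $\mathrm{QGr}\,\bar S$.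
\end{lemma}

\begin{proof}
Let $m\ge1$. The resolution $0\to S(-1)\xrightarrow{\cdot x}S\to\bar S\to0$ of left modules shows $\operatorname{Tor}^S_p(S_{\ge m},\bar S)=0$ for $p>0$, since right multiplication by $x$ is injective on $S_{\ge m}$. So tensoring a free resolution of $S_{\ge m}$ with $\bar S$ gives a free resolution of $A_m=S_{\ge m}/S_{\ge m}x$ over $\bar S$, and $\operatorname{Ext}^i_{\mathrm{Gr}\,S}(S_{\ge m},N)=\operatorname{Ext}^i_{\mathrm{Gr}\,\bar S}(A_m,N)$, compatibly with varying $m$. The module $A_m$ is slightly larger than $B_m=\bar S_{\ge m}=S_{\ge m}/S_{\ge m-1}x$, which is the one appearing in \eqref{eq:AZ} for $\bar S$. But the inclusions $S_{\ge m+1}\subset S_{\ge m}$ induce maps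
\[
A_{m+1}\to B_{m+1}\to A_m\to B_m ,
\]
the middle one being defined because both modules are taken modulo $S_{\ge m}x$, and the composites of consecutive maps are the transition maps of the two systems. Hence $\varinjlim\operatorname{Ext}^i_{\mathrm{Gr}\,\bar S}(A_m,N)=\varinjlim\operatorname{Ext}^i_{\mathrm{Gr}\,\bar S}(B_m,N)$, and \eqref{eq:AZ} for $S$ and $\bar S$ finishes the proof.
\end{proof}

The rigidity lemma allows an error in the low-order terms of the Hilbert polynomial. Theorem~\ref{thm:main} needs only the case of zero error; Section~\ref{sec:K} needs the full statement. A polynomial of negative degree is the zero polynomial.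

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $n\ge2$ and let $X\in\mathrm{qgr}\,S$ be a bundle such that $P_X(t)-\binom{t+n-1}{n-1}$ has degree at most $n-4$. Then $X\cong\mathcal{O}$.
\end{lemma}

\begin{proof}
We use induction on $n$. The case $n=2$ is Lemma~\ref{lem:two}. Let $n\ge3$ and $\bar X=\iota Y$.

\emph{The restriction is trivial.} By Lemma~\ref{lem:restrict}, \eqref{eq:hyper} and \eqref{eq:theta}, $P_Y(t)=P_X(t)-P_X(t-1)$. Taking this difference turns $\binom{t+n-1}{n-1}$ into $\binom{t+n-2}{n-2}$ and lowers the degree of the error, so $P_Y-\binom{t+n-2}{n-2}$ has degree at most $(n-1)-4$. For $i<n-2$ and $t\ll0$ the outer terms of $H^i(X(t))\to H^i(\bar X(t))\to H^{i+1}(\Theta X(t-1))$ vanish, so $H^i(Y(t))=0$ and $Y$ is a bundle over $\bar S$. By induction $Y\cong\mathcal{O}_{\bar S}$. Thus $\bar X\cong\bar{\mathcal{O}}$, and the numbers $h^i(\bar X(t))$ are given by Proposition~\ref{prop:coh} for $\bar S$.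

It remains to produce a section of $X$. The group $H^1(\bar X(t))$ vanishes for all $t$ when $n\ge4$, but only for $t\ge-1$ when $n=3$, so the two cases are handled differently.

\emph{The case $n=3$.} For $t\ge-1$ we have $h^1(\bar X(t))=\dim\bar S_{-2-t}=0$, so $H^2(\Theta X(t-1))\to H^2(X(t))$ is injective. Hence $h^2(X)\le h^2(X(1))\le\cdots$, and these numbers are eventually $0$, so $h^2(X)=0$. The error term is zero for $n=3$, so $1=P_X(0)=h^0(X)-h^1(X)$ and there is a nonzero $s:\mathcal{O}\to X$. It is a monomorphism by Lemma~\ref{lem:embed}; its cokernel has Hilbert polynomial $0$ and vanishes.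

\emph{The case $n\ge4$.} Now $0<1<n-2$, so $H^1(\bar X(t))=0$ and $H^1(\Theta X(t-1))\to H^1(X(t))$ is surjective for all $t$. Thus $h^1(X(t))\le h^1(X(t-1))$, and since $h^1(X(t))=0$ for $t\ll0$, it vanishes for all $t$. In particular $H^1(\Theta X(-1))=0$, and $H^0(X)\to H^0(\bar X)$ is onto. Lift the epimorphism $\mathcal{O}\to\bar{\mathcal{O}}\cong\bar X$ to $s:\mathcal{O}\to X$. It is nonzero, hence a monomorphism; let $C$ be its cokernel. We cannot yet say $P_C=0$, because of the error term. Naturality of $\mu$ gives a commutative diagram with exact rows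
\[
\begin{array}{ccccccccc}
0&\to&\Theta\mathcal{O}(-1)&\to&\Theta X(-1)&\to&\Theta C(-1)&\to&0\\
&&\downarrow{\scriptstyle\mu_{\mathcal{O}}}&&\downarrow{\scriptstyle\mu_X}&&\downarrow{\scriptstyle\mu_C}&&\\
0&\to&\mathcal{O}&\xrightarrow{s}&X&\to&C&\to&0
\end{array}
\]
and the snake lemma gives an exact sequence
\[
0=\ker\mu_X\to\ker\mu_C\to\bar{\mathcal{O}}\xrightarrow{\bar s}\bar X\to\operatorname{coker}\mu_C\to0 .
\]
The map $\bar s$ is an epimorphism, since $\mathcal{O}\to\bar{\mathcal{O}}\xrightarrow{\bar s}\bar X$ equals the epimorphism $\mathcal{O}\xrightarrow{s}X\to\bar X$. Its kernel has Hilbert polynomial $P_{\bar{\mathcal{O}}}-P_{\bar X}=0$, so $\bar s$ is an isomorphism, and therefore so is $\mu_C$. By \eqref{eq:theta}, $h^0(C(t))$ does not depend on $t$. For $t\ll0$ the outer terms of $H^0(X(t))\to H^0(C(t))\to H^1(\mathcal{O}(t))$ vanish, the first because $X$ is a bundle and the last by Proposition~\ref{prop:coh}. So $h^0(C(t))=0$ for all $t$, whence $P_C=0$, $C=0$ and $X\cong\mathcal{O}$.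
\end{proof}

\begin{remark}
Let $I=x_1S+\cdots+x_{n-1}S$, so that $S/I=k[x_n]$. Then $C=\pi(S/I)$ is nonzero and $\mu_C$ is an isomorphism; hence the last step of the proof does need the bundle condition a second time. For $n\ge4$ the object $\pi I$ has Hilbert polynomial $\binom{t+n-1}{n-1}-1$, which satisfies the numerical hypothesis, and $\pi I\not\cong\mathcal{O}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F$ be an equivalence with $F\mathcal{O}\cong\mathcal{O}'$. By Corollary~\ref{cor:dim}, $n=n'$. If $n=1$, then $S=S'=k[x]$. Let $n\ge2$ and $j\in\mathbb{Z}$. The object $(F\mathcal{O}(j))(-j)$ is a bundle by Corollary~\ref{cor:Fbundle} and has the Hilbert polynomial of $\mathcal{O}'$ by Corollary~\ref{cor:pointed}. By Lemma~\ref{lem:rigid} it is isomorphic to $\mathcal{O}'$, that is, $F\mathcal{O}(j)\cong\mathcal{O}'(j)$. Proposition~\ref{prop:reduction} gives $\mathrm{GrMod}\,S\simeq\mathrm{GrMod}\,S'$.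
\end{proof}

\section{Equivalences that ignore the structure sheaf}\label{sec:K}

For an arbitrary equivalence $F$ the objects $F\mathcal{O}(j)$ are still bundles, but Corollary~\ref{cor:pointed} is not available. We compute Hilbert polynomials in the Grothendieck group instead. Let $n\ge2$, and let $K=K_0(\mathrm{qgr}\,S)$ be the abelian group generated by classes $[X]$ with $[X]=[X']+[X'']$ for each short exact sequence $0\to X'\to X\to X''\to0$. The shift makes $K$ a module over $\mathbb{Z}[z^{\pm1}]$ with $z[X]=[X(1)]$. By additivity, $P$ extends to a homomorphism $f\mapsto P_f$ from $K$ to $\mathbb{Q}[t]$ with $P_{zf}(t)=P_f(t+1)$, and by Corollary~\ref{cor:dim} the \emph{Euler form} $\chi(X,Y)=\sum_i(-1)^i\dim\operatorname{Ext}^i(X,Y)$ extends to a bilinear form on $K$.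

Let $\varepsilon=1-z$ and $\Lambda=\mathbb{Z}[z^{\pm1}]/(\varepsilon^n)$. This ring has the $\mathbb{Z}$-bases $1,\varepsilon,\dots,\varepsilon^{n-1}$ and $1,z^{-1},\dots,z^{-(n-1)}$. The involution $\bar z=z^{-1}$ is defined on $\Lambda$ and preserves each ideal $\varepsilon^r\Lambda$, because $\bar\varepsilon=-z^{-1}\varepsilon$.

\begin{lemma}\label{lem:K}
The map $z^a\mapsto[\mathcal{O}(a)]$ is an isomorphism of $\mathbb{Z}[z^{\pm1}]$-modules $\Lambda\to K$, and $f\mapsto P_f$ is injective. Identify $K$ with $\Lambda$ and put $\lambda(f)=P_f(0)$. Then: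
\begin{itemize}
\item[(i)] $\chi(f,g)=\lambda(\bar fg)$;
\item[(ii)] if $\lambda(fg)=0$ for all $f$, then $g=0$;
\item[(iii)] $\chi(f,g)=(-1)^{n-1}\chi(g,z^{-n}f)$.
\end{itemize}
The maps $P$, $\lambda$ and $\chi$ on $\Lambda$ depend only on $n$, not on $\alpha$.
\end{lemma}

\begin{proof}
By (S4), $K$ is generated by the classes $[\mathcal{O}(a)]=z^a[\mathcal{O}]$, and applying $\pi$ to (S2) gives $(1-z^{-1})^n[\mathcal{O}]=0$. So $\Lambda\to K$ is defined and surjective. For $0\le a,t\le n-1$ the value $P_{\mathcal{O}(-a)}(t)=\binom{t-a+n-1}{n-1}$ is $0$ for $t<a$ and $1$ for $t=a$, so these $n$ polynomials are linearly independent. Hence $\Lambda\to K\to\mathbb{Q}[t]$ is injective, which proves the first sentence. Statement (i) holds for $f=z^a$, $g=z^b$, where both sides are $P_{\mathcal{O}(b-a)}(0)$, and it is bilinear. For (ii), $\lambda(z^ag)=P_g(a)$, so $P_g=0$. For (iii), Lemma~\ref{lem:serre} gives the case $f=[\mathcal{O}(i)]$, $g=[Y]$, and these classes generate. The last sentence holds because $P_{z^a}(t)=\binom{t+a+n-1}{n-1}$.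
\end{proof}

\begin{proposition}\label{prop:shift}
For every equivalence $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ there is $a\in\mathbb{Z}$ with $F\mathcal{O}(j)\cong\mathcal{O}'(a+j)$ for all $j$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:dim}, $n=n'$. For $n=1$, Remark~\ref{rem:one} shows that all $\mathcal{O}(j)$ are the unique simple object, so any $a$ works. Let $n\ge2$. Identify both $K$ and $K'$ with $\Lambda$; then $F$ induces an additive bijection $F_*:\Lambda\to\Lambda$ that preserves $\chi$.

\emph{$F_*$ is multiplication by $u=[F\mathcal{O}]$.} By Lemma~\ref{lem:K}(iii) on both sides,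
\[
\chi(F_*g,F_*(z^{-n}f))=\chi(g,z^{-n}f)=(-1)^{n-1}\chi(f,g)=(-1)^{n-1}\chi(F_*f,F_*g)=\chi(F_*g,z^{-n}F_*f)
\]
for all $f,g$. Since $F_*$ is onto, (i) and (ii) give $F_*(z^{-n}f)=z^{-n}F_*f$. So $F_*$ commutes with $z^n$; this is the numerical shadow of Lemma~\ref{lem:period}. On $K$, unlike on the category, one can extract the $n$th root. In $\mathbb{Q}[[\varepsilon]]$ the series $z=1-\varepsilon$ is the unique $n$th root of $z^n$ with constant term $1$, so it is given by the binomial series in $z^n-1$, which is divisible by $\varepsilon$. Thus in $\Lambda\otimes\mathbb{Q}$,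
\[
z=\sum_{r=0}^{n-1}\binom{1/n}{r}(z^n-1)^r .
\]
Hence $F_*\otimes\mathbb{Q}$ commutes with $z$, and so does $F_*$, as $\Lambda$ is torsion-free. Therefore $F_*(f)=uf$.

\emph{The class $u$ is unitary.} For all $f$ we have $\lambda(\bar uuf)=\chi(u,uf)=\chi(1,f)=\lambda(f)$, so $\bar uu=1$ by (ii).

\emph{Solving $\bar uu=1$ modulo $\varepsilon^3$.} Let $\rho:\Lambda\to\mathbb{Z}$ be the ring homomorphism with $\rho(z)=1$. Then $\rho(\bar u)=\rho(u)$, so $\rho(u)^2=1$. For every $f$, $\rho(f)$ is $(n-1)!$ times the coefficient of $t^{n-1}$ in $P_f$, since this holds for $f=z^b$. As $P_u(t)\ge0$ for $t\gg0$, we get $\rho(u)\ge0$ and so $\rho(u)=1$. Write $u\equiv1-a\varepsilon$ modulo $\varepsilon^2$ with $a\in\mathbb{Z}$. Since $z^a\equiv1-a\varepsilon$, the class $v=z^{-a}u$ satisfies $v\equiv1$ modulo $\varepsilon^2$, and $\bar vv=1$. If $n\ge3$, write $v\equiv1+b\varepsilon^2$ modulo $\varepsilon^3$ with $b\in\mathbb{Z}$. Since $\bar\varepsilon^2=z^{-2}\varepsilon^2\equiv\varepsilon^2$, we get $1=\bar vv\equiv1+2b\varepsilon^2$ modulo $\varepsilon^3$,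 so $b=0$. In all cases $v-1\in\varepsilon^3\Lambda$, which is $0$ for $n\le3$. The element $\varepsilon$ acts on Hilbert polynomials by $P(t)\mapsto P(t)-P(t+1)$, which lowers the degree. So $P_v-\binom{t+n-1}{n-1}$ has degree at most $n-4$.

\emph{Conclusion.} For each $j$ the object $(F\mathcal{O}(j))(-a-j)$ has class $z^{-a-j}uz^j=v$ and is a bundle by Corollary~\ref{cor:Fbundle}. By Lemma~\ref{lem:rigid} it is isomorphic to $\mathcal{O}'$.
\end{proof}

\begin{remark}
The equation $\bar vv=1$ gives no more than this. For $n=4$ and any $c\in\mathbb{Z}$, the class $v=1+c\varepsilon^3$ has $\bar v=1-c\varepsilon^3$ and $\bar vv=1$. This is why Lemma~\ref{lem:rigid} has to tolerate an error of degree $n-4$. The division by $2$ takes place in $\mathbb{Z}$, so the characteristic of $k$ plays no role.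
\end{remark}

\section{Triple products}\label{sec:triple}

It remains to read off condition (d) from a compatible family. Only the quadratic relations are needed.

\begin{proposition}\label{prop:triple}
Let $n=n'\ge2$. If there is a compatible family from $S$ to $S'$, then condition \textup{(d)} of Theorem~\ref{thm:strong} holds.
\end{proposition}

\begin{proof}
Let $V=S_1$ and let $R$ be the kernel of the multiplication $V\otimes V\to S_2$. It has the basis $r_{ij}=x_i\otimes x_j-\alpha_{ij}x_j\otimes x_i$ with $i<j$, and $r_{ji}=-\alpha_{ji}r_{ij}$. This description gives the following property.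
\begin{itemize}
\item[$(\ast)$] In an element of $R$, the coefficient of $x_a\otimes x_a$ is $0$, and for $a\ne b$ the coefficient of $x_b\otimes x_a$ is $-\alpha_{ab}$ times that of $x_a\otimes x_b$.
\end{itemize}
Define $V'$, $R'$ likewise. Put $f=f_{12}$ and $g=f_{01}$, both isomorphisms $V\to V'$. By \eqref{eq:family}, $f_{02}(ts)=f(t)g(s)$, so $(f\otimes g)(R)=R'$.

If $f$ and $g$ permuted the coordinate lines, $(\ast)$ would finish the proof. They need not: in the commutative case $f=g$ can be any element of $GL(V)$. We therefore correct $(f,g)$ by a symmetry of $R'$. Condition (d) consists of equalities in $k$, so we may extend scalars to an algebraic closure $\bar k$. Recall that a torus in a linear algebraic group over $\bar k$ is a closed subgroup isomorphic to some $(\bar k^\times)^r$, and that any two maximal tori are conjugate.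

Let $G=\{(p,q)\in GL(V)^2:(p\otimes q)R=R\}$, a linear algebraic group, and let $T$ be the torus of pairs $(D,\nu D)$ with $D$ invertible diagonal and $\nu\in\bar k^\times$. Then $T\subset G$, since $D\otimes\nu D$ multiplies $r_{ij}$ by $\nu d_id_j$. We claim that $T$ is a maximal torus. A larger torus is commutative, so it suffices to show that every element of $G$ centralizing $T$ lies in $T$. Such an element is a pair $(D,E)$ of diagonal matrices, and $(\ast)$ applied to
\[
(D\otimes E)r_{ij}=d_ie_j\,x_i\otimes x_j-\alpha_{ij}d_je_i\,x_j\otimes x_i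
\]
gives $d_ie_j=d_je_i$ for $i\ne j$. So $e_i/d_i$ is independent of $i$, and $(D,E)\in T$.

Define $G'$ and $T'$ in the same way. The map $(p,q)\mapsto(fpf^{-1},gqg^{-1})$ is an isomorphism $G\to G'$, so it sends $T$ to a maximal torus of $G'$, which some $(p',q')\in G'$ conjugates to $T'$. Replace $(f,g)$ by $(p'f,q'g)$. Then still $(f\otimes g)R=R'$, and now $T$ is sent to $T'$. Both projections of $T$ to $GL(V)$ are the full diagonal torus, whose common eigenlines are the coordinate lines, and the same holds for $T'$. So there are permutations $\sigma,\varrho$ and nonzero scalars with $f(x_i)=d_ix'_{\sigma(i)}$ and $g(x_i)=e_ix'_{\varrho(i)}$. For $i\ne j$ the space $R'$ contains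
\[
(f\otimes g)(r_{ij})=d_ie_j\,x'_{\sigma(i)}\otimes x'_{\varrho(j)}-\alpha_{ij}d_je_i\,x'_{\sigma(j)}\otimes x'_{\varrho(i)} ,
\]
a combination of two distinct basis tensors with nonzero coefficients. By $(\ast)$ for $R'$, we have $\sigma(i)\ne\varrho(j)$, and $x'_{\varrho(j)}\otimes x'_{\sigma(i)}$ occurs with nonzero coefficient. It is not the first tensor, so it is the second: $\varrho(j)=\sigma(j)$ and $\sigma(i)=\varrho(i)$. Comparing coefficients by $(\ast)$ gives
\[
\alpha'_{\sigma(i)\sigma(j)}=\alpha_{ij}\,\frac{w_i}{w_j},\qquad w_i=\frac{e_i}{d_i},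
\]
which also holds for $i=j$. In the product over the pairs $(i,j)$, $(j,l)$, $(l,i)$ the factors $w$ cancel, and (d) follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The implication (b)$\Rightarrow$(a) is immediate, and (d)$\Rightarrow$(c) is Proposition~\ref{prop:dc}.

(c)$\Rightarrow$(a). A simple graded module $M$ is generated by one homogeneous element, so it is bounded below and $MS_{\ge1}\ne M$; hence $MS_{\ge1}=0$ and $M\cong k(d)$ for some $d$. So the f.d.\ modules are exactly the modules of finite length. An equivalence of graded module categories preserves finite length and direct limits, so it matches $\mathrm{Tors}\,S$ with $\mathrm{Tors}\,S'$ and induces an equivalence of the quotients.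

Now assume (a), and let $F$ be any equivalence $\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$. Then $n=n'$ by Corollary~\ref{cor:dim}, and Proposition~\ref{prop:shift} gives $a$ with $F\mathcal{O}(j)\cong\mathcal{O}'(a+j)$ for all $j$. The equivalence $F_0X=(FX)(-a)$ satisfies $F_0\mathcal{O}(j)\cong\mathcal{O}'(j)$, which proves (b). If $n=1$, condition (d) is the equality $1=1$. If $n\ge2$, Proposition~\ref{prop:reduction} provides a compatible family from $S$ to $S'$, and Proposition~\ref{prop:triple} gives (d). Thus (a)$\Leftrightarrow$(b) and (a)$\Rightarrow$(d)$\Rightarrow$(c)$\Rightarrow$(a). Finally, for $n\ge2$ Proposition~\ref{prop:reduction} also gives $F_0\cong\bar\Phi$, so $F$ is isomorphic to the functor induced by the equivalence $M\mapsto(\Phi M)(a)$.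
\end{proof}

\begin{thebibliography}{9}

\bibitem{AZ}
Artin and Zhang, \emph{Noncommutative projective schemes}, Adv. Math. 109 (1994).

\bibitem{HU}
Akihiro Higashitani and Kenta Ueyama, \emph{Combinatorial classification of $(\pm 1)$-skew projective spaces}, arXiv:2107.12927 (2021).

\bibitem{Zhang}
J.~J. Zhang, \emph{Twisted graded algebras and equivalences of graded categories}, Proc. LMS 72 (1996).

\end{thebibliography}
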